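# Lengths of double normals of convex bodies: dimension $\min(1,d/2)$, and a counterexample in $\mathbb R^3$

Throughout, $d\ge 1$ and $\mathbb E=\mathbb R^{d+1}$ with its Euclidean inner product. The unit sphere is $S^d$. The case to keep in mind is $d=2$, bodies in $\mathbb R^3$.

## 1. Convex bodies, gauges, double normals

**Definition 1 (convex bodies).** A convex body is a compact convex subset of $\mathbb E$ with non-empty interior, and $\mathcal K$ is the set of all of them. Two bodies $K,L$ are at Pompeiu–Hausdorff distance at most $\eta$ if every point of $K$ is within $\eta$ of a point of $L$, and conversely.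

For example, concentric balls of radii $r$ and $R$ are at distance $|R-r|$.

**Definition 2 (gauge).** If $0\in\operatorname{int}K$, the gauge of $K$ is $g_K(z)=\min\{s\ge0: z\in sK\}$.

The gauge is convex, continuous, positively $1$-homogeneous, positive off $0$, and $K=\{g_K\le1\}$. Conversely, if $g$ is convex, continuous, positively $1$-homogeneous and positive off $0$, then $\{g\le1\}$ is a convex body containing $0$ in its interior, with gauge $g$. In a unit direction $u$ the boundary of $K$ is at distance $1/g_K(u)$ from $0$. The ball of radius $a$ about $0$ has gauge $|z|/a$; the cube $[-1,1]^{d+1}$ has gauge $\max_i|z_i|$.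

**Definition 3 (double normals).** A chord of $K$ is a segment $xy$ joining boundary points $x\neq y$. It is an affine diameter if there are parallel supporting hyperplanes of $K$ at $x$ and at $y$. It is a double normal if moreover it is orthogonal to those hyperplanes. We write $\mathcal B(K)$ for the set of (oriented) double normals, $\ell(c)$ for the length of a chord $c$, and
$$\mathrm{sp}(K)=\{\ell(b): b\in\mathcal B(K)\}\subset\mathbb R .$$

The form we use is this. For $x\ne y$ in $K$ put $u=(x-y)/|x-y|$. Then $xy$ is a double normal if and only if
$$\langle y,u\rangle\le\langle z,u\rangle\le\langle x,u\rangle\quad\text{for all }z\in K. \tag{1}$$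
Indeed, if $xy$ is a double normal, the hyperplane through $x$ orthogonal to $u$ supports $K$, and $K$ lies on the side containing $y$, which is the side $\langle z,u\rangle\le\langle x,u\rangle$. The same argument works at $y$. Conversely, (1) says that the hyperplanes through $x$ and $y$ orthogonal to $u$ support $K$, and in particular $x,y\in\partial K$. Note that the slab (1) has width $|x-y|$, so the length of a double normal of direction $u$ is the width of $K$ in direction $u$.

Some examples.

*Diameters.* If $|x-y|=\operatorname{diam}K$, then $xy$ is a double normal: a point $z\in K$ with $\langle z,u\rangle>\langle x,u\rangle$ would give $|z-y|\ge\langle z-y,u\rangle>|x-y|$, and similarly at $y$. So $\mathrm{sp}(K)\neq\emptyset$.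

*The square $[0,1]^2$.* Every chord from $(0,s)$ to $(1,s')$ is an affine diameter; if $0<s,s'<1$ it is a double normal only when $s=s'$, with length $1$. If $u$ has two positive coordinates, the maximum and minimum of $\langle\cdot,u\rangle$ are attained only at $(1,1)$ and $(0,0)$, so the only double normal with such a direction is the diagonal. The other signs are symmetric, and $\mathrm{sp}=\{1,\sqrt2\}$.

*The ball of radius $r$.* All directions occur and $\mathrm{sp}=\{2r\}$. More generally, a body of constant width $w$ has $\mathrm{sp}=\{w\}$, because lengths of double normals are widths.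

*An ellipsoid $\sum z_i^2/a_i^2\le1$ with distinct $a_i$.* The outer normal at $x$ is parallel to $Dx$ with $D=\operatorname{diag}(a_i^{-2})$. The support point with the opposite normal is $-x$, so a double normal joins $x$ to $-x$ with $x$ parallel to $Dx$. Thus $x$ lies on an axis and $\mathrm{sp}=\{2a_1,\dots,2a_{d+1}\}$.

## 2. Packing dimension and Baire category

For a bounded set $F\subset\mathbb R$ let $N_\delta(F)$ be the least number of sets of diameter at most $\delta$ covering $F$.

**Definition 4 (upper box and packing dimension).** For bounded $F$, $\overline{\dim}_BF=\limsup_{\delta\to0}\frac{\log N_\delta(F)}{\log(1/\delta)}$. The packing dimension is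
$$\dim_PF=\inf\Big\{\sup_i\overline{\dim}_BF_i:\ F\subset\bigcup_{i\in\mathbb N}F_i,\ F_i\text{ bounded}\Big\}$$
(Falconer, *Fractal Geometry*, Section 3.4).

*Example.* Let $F=\{0\}\cup\{1/n:n\ge1\}$ and $\delta=\frac1{k(k+1)}$. The points $1,\frac12,\dots,\frac1k$ have mutual distances at least $\frac1{(k-1)k}>\delta$, so $N_\delta(F)\ge k$. On the other hand $[0,\frac1k]$ is covered by $k+1$ intervals of length $\delta$, and $k-1$ points remain, so $N_\delta(F)\le2k$. Hence $\overline{\dim}_BF=\frac12$. But $F$ is a countable union of points, so $\dim_PF=0$.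

We use the following textbook facts. Let $\dim_H$ be Hausdorff dimension and $\mathcal H^s$ Hausdorff measure. Then $\dim_HF\le\dim_PF\le\overline{\dim}_BF$ (the last for bounded $F$). All three are monotone and unchanged by bi-Lipschitz maps. $\overline{\dim}_B$ is unchanged by closure. The mass distribution principle says: if $\mu$ is a Borel probability measure on a compact set $F$ and $\mu(B)\le c\,(\operatorname{diam}B)^s$ for all sets $B\subset F$ of small diameter, then $\mathcal H^s(F)>0$, hence $\dim_HF\ge s$.

**Definition 5 (most).** A set in a metric space is nowhere dense if its closure has empty interior, and of first category if it is a countable union of nowhere dense sets. A property holds for most $K\in\mathcal K$ if it holds for all $K$ outside a set of first category in $\mathcal K$.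

*Example.* Most convex bodies are not polytopes. The polytopes with at most $N$ vertices form a closed subset of $\mathcal K$ (pass to convergent subsequences of the vertices). It has empty interior, since any polytope is approximated by its parallel bodies at small distance, which are not polytopes. The polytopes are the union of these sets over $N$.

## 3. Can $\dim_P\mathrm{sp}(K)$ exceed $3/4$ in $\mathbb R^3$?

All bodies in the examples of Section 1 have finite $\mathrm{sp}(K)$. For most bodies the set is large. The following is known: for most $K\in\mathcal K$,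
$$\dim_P\mathrm{sp}(K)=\tfrac12\ \ (d=1),\qquad \dim_P\mathrm{sp}(K)\ge\tfrac34\ \ (d=2),\qquad \dim_P\mathrm{sp}(K)=1\ \ (d\ge3).$$
The problem comes from the paper of Alain Rivière, Joël Rouyer, Costin Vîlcu and Tudor Zamfirescu, "Double normals of most convex bodies", arXiv:1804.07015 (2018).

**Conjecture.** For $d=2$, $\dim_P\mathrm{sp}(K)\le\frac34$ for every $K\in\mathcal K$.

We shall see that the conjecture is false, find the right maximum in every dimension, and find the generic value. Put
$$s_d=\min(1,d/2).$$

**Theorem A.** For $d=2$ there is $K\in\mathcal K$ with $C^2$ boundary, arbitrarily close to the unit ball, with $\dim_P\mathrm{sp}(K)\ge\dim_H\mathrm{sp}(K)\ge\frac{\log4}{\log5}>\frac34$.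

**Theorem B.** For every $d\ge1$,
$$\max_{K\in\mathcal K}\dim_P\mathrm{sp}(K)=\max_{K\in\mathcal K}\dim_H\mathrm{sp}(K)=s_d,$$
attained by $C^2$ bodies arbitrarily close to the ball. In particular the maximum is $1$ for $d=2$. Moreover, if $d=2$ then $\mathrm{sp}(K)$ is Lebesgue-null for every $K$, while for every $d\ge3$ some $\mathrm{sp}(K)$ contains an interval.

**Theorem C.** For every $d\ge1$ and most $K\in\mathcal K$, $\dim_P\mathrm{sp}(K)=s_d$. For $d=2$ this improves the bound $\ge\frac34$ to $=1$.

## 4. A quadratic estimate for the length, and what it leaves open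

A sensible person first tries to prove the conjecture by covering. The question is how strongly the length of a double normal can vary with its direction.

**Proposition 1.** Let $xy$ and $x'y'$ be double normals of $K$ with lengths $\ell,\ell'$ and directions $u=\frac{x-y}{\ell}$, $v=\frac{x'-y'}{\ell'}$. Then
$$|\ell-\ell'|\le C|u-v|^2,\qquad C=\tfrac12\operatorname{diam}K. \tag{2}$$
In particular the length is a function $\ell(u)$ on the set $A\subset S^d$ of directions of double normals. The sets $A$ and $\mathrm{sp}(K)=\ell(A)$ are compact.

**Proof.** By (1), $K$ lies in a slab orthogonal to $v$ of width $\ell'$, and $x,y\in K$. So $\ell\langle u,v\rangle=\langle x-y,v\rangle\le\ell'$, and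
$$\ell-\ell'\le\ell(1-\langle u,v\rangle)=\tfrac{\ell}{2}|u-v|^2\le C|u-v|^2 .$$
Exchange the roles to get (2). Taking $u=v$ shows that $\ell$ depends only on the direction.

For compactness, let $x_ny_n$ be double normals, with $x_n\to x$, $y_n\to y$ after passing to a subsequence. Each length is a width of $K$, hence at least the minimal width of $K$, which is positive, so $x\ne y$. Passing to the limit in (1) shows that $xy$ is a double normal. So $A$ is closed in $S^d$, and $\ell$ is continuous on $A$ by (2). $\square$

**The covering bound.** The set $A\subset S^d$ is covered by $O(\delta^{-d})$ sets of diameter at most $\delta$. By (2) their images have diameter at most $C\delta^2$, so $N_{C\delta^2}(\mathrm{sp}(K))=O(\delta^{-d})$ and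
$$\dim_P\mathrm{sp}(K)\le\overline{\dim}_B\,\mathrm{sp}(K)\le\tfrac d2. \tag{3}$$
Since also $\mathrm{sp}(K)\subset\mathbb R$, we get $\dim_P\mathrm{sp}(K)\le\min(1,\frac d2)=s_d$ for every $K$. This is the upper bound in Theorems B and C.

**Where this stops.** For $d=2$ the bound (3) is $1$ and not $\frac34$. To get $\frac34$ in this way one would have to cover $A$ by about $\delta^{-3/2}$ sets of diameter $\delta$ instead of $\delta^{-2}$. That is not possible in general: for the ball, $A=S^2$. So nothing better follows from counting directions alone. One would have to show that a large $A$ and lengths that really vary quadratically exclude each other.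

Now read the same count in the other direction and look for a body that saturates it. In dimension $d=2$ suppose we have, for each $n$, $4^n$ disjoint clusters of directions, each of size about $r^n$. They fit on the sphere if $r$ is a bit below $\frac12$. Suppose the lengths in different clusters are separated by about $q^n$. The estimate (2) forces only that $q^n$ is at most of order $r^{2n}$, so $q$ may be close to $\frac14$. The resulting set of lengths has about $4^n$ pieces at scale $q^n$, which suggests dimension $\frac{\log4}{\log(1/q)}$, and this tends to $1$ as $q\to\frac14$. No number $\frac34$ appears. The rest of the talk makes this budget real. There are two tasks: turn a function with many critical values into a convex body, and build the function.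

## 5. From critical points of a function to double normals

Double normals involve both ends of the chord, and that makes them awkward to prescribe. The way around this is to keep one end trivial. Let the body look like a ball of radius $a$ about $0$ near the end $y$. Every normal at that end then passes through $0$, and we only need the normal at the other end to pass through $0$, which is a critical point condition on the radial function there.

**Notation.** Fix a unit vector $e$ and identify $e^\perp$ with $\mathbb R^d$. For $\langle z,e\rangle>0$ write $z=\langle z,e\rangle(e+t(z))$ with $t(z)\in\mathbb R^d$. Then $t(\cdot)$ is $0$-homogeneous and smooth, and $|z|=\langle z,e\rangle\sqrt{1+|t(z)|^2}$.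

Let $K_1$ be a convex body with $0\in\operatorname{int}K_1$ and gauge $g_1$, let $a>0$, $0<\omega\le1$, and assume
$$g_1(\pm u)=\tfrac1a\quad\text{for all }u=\tfrac{e+t}{|e+t|},\ |t|<\omega. \tag{4}$$
Put $P=\{z:\langle z,e\rangle>0,\ |t(z)|<\omega\}$, an open convex cone. By (4), $g_1(z)=|z|/a$ on $P\cup(-P)$. The unit ball satisfies (4) with $a=\omega=1$. For $\varphi\in C^2_c(\{|t|<\omega\})$ with $\varphi\ge0$, and $\varepsilon>0$, define
$$g_\varepsilon(z)=g_1(z)-\varepsilon|z|\varphi(t(z))\ \ (z\in P),\qquad g_\varepsilon=g_1\ \text{elsewhere},\qquad K_\varepsilon=\{g_\varepsilon\le1\}. \tag{5}$$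
So on the side of $e$ the boundary is moved out, to radius $\rho(\varphi(t))$, where
$$\rho(v)=\Big(\frac1a-\varepsilon v\Big)^{-1},$$
and on the side of $-e$ nothing changes.

**Lemma 1.** There is $\varepsilon_0>0$, depending only on $K_1,a,\omega$ and an upper bound for $\|\varphi\|_{C^2}$, such that for $0<\varepsilon<\varepsilon_0$ the set $K_\varepsilon$ is a convex body with gauge $g_\varepsilon$, and $\varepsilon\varphi\le\frac1{2a}$. As $\varepsilon\to0$, $K_\varepsilon\to K_1$, uniformly over such $\varphi$. Furthermore let $|t_0|<\omega$, $u_0=\frac{e+t_0}{|e+t_0|}$, $x=\rho(\varphi(t_0))u_0$, $y=-au_0$.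

1. If $\nabla\varphi(t_0)=0$, then $xy$ is a double normal of $K_\varepsilon$ of length $a+\rho(\varphi(t_0))$.
2. If $t_0$ is a strict local maximum of $\varphi$, there is $\delta>0$ with $|x'-y'|<|x-y|$ for all $(x',y')\in K_\varepsilon^2\setminus\{(x,y)\}$ with $|x'-x|\le\delta$ and $|y'-y|\le\delta$.

**Step 1: convexity on the cone $P$.** Let $M>0$ bound $|\varphi|$, $|\nabla\varphi|$ and the operator norm of $\nabla^2\varphi$. We claim that $\varepsilon_0=\frac1{20aM}$ works. Let $0<\varepsilon<\varepsilon_0$. Then $\varepsilon\varphi\le\frac1{20a}\le\frac1{2a}$. On $P$,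
$$g_\varepsilon(z)=\langle z,e\rangle\,G(t(z)),\qquad G(t)=h(t)\Big(\frac1a-\varepsilon\varphi(t)\Big),\quad h(t)=\sqrt{1+|t|^2}.$$
The Hessian of $h$ is $(1+|t|^2)^{-1/2}\big(I-\frac{tt^{T}}{1+|t|^2}\big)$, with eigenvalues $(1+|t|^2)^{-1/2}$ and, in direction $t$, $(1+|t|^2)^{-3/2}$. So for $|t|<1$ it is at least $2^{-3/2}I$ and at most $I$; also $h<\sqrt2$ and $|\nabla h|<1$. By the product rule the Hessian of $h\varphi$ has operator norm at most $M(1+2+\sqrt2)<5M$. Hence
$$\nabla^2G\ \ge\ \Big(\frac{2^{-3/2}}a-5\varepsilon M\Big)I\ \ge\ \Big(\frac{2^{-3/2}}{a}-\frac1{4a}\Big)I>0,$$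
and $G$ is convex on $|t|<\omega$. Convexity passes to $g_\varepsilon$ on $P$: for $z=s(e+t)$ and $z'=s'(e+t')$ in $P$,
$$g_\varepsilon(z+z')=(s+s')\,G\Big(\frac{st+s't'}{s+s'}\Big)\le sG(t)+s'G(t')=g_\varepsilon(z)+g_\varepsilon(z'),$$
and subadditivity together with $1$-homogeneity is convexity.

**Step 2: convexity everywhere.** The perturbation must be glued to $K_1$. The function $g_\varepsilon$ is continuous since $\varphi$ has compact support in $\{|t|<\omega\}$; it is $1$-homogeneous, and positive off $0$ because $\frac1a-\varepsilon\varphi\ge\frac1{2a}$. The set $\{0\}\cup\{z:\langle z,e\rangle>0,\ t(z)\in\operatorname{supp}\varphi\}$ is closed, being the cone over a compact set that does not contain $0$. Let $O$ be its complement. On $O$ we have $g_\varepsilon=g_1$. Since $P\cup O=\mathbb R^{d+1}\setminus\{0\}$, every point other than $0$ is the center of a ball on which $g_\varepsilon$ is convex: a ball inside $P$ or inside $O$.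

Restrict $g_\varepsilon$ to a segment missing $0$. We get a continuous function $f$ on $[0,1]$ that is convex near each point, and such a function is convex. If it were not, then on some subinterval, after subtracting an affine function, $f$ would vanish at both ends and have a maximum $m>0$; let $p$ be the smallest point where $f=m$. For small $s$, $m=f(p)\le\frac12(f(p-s)+f(p+s))\le m$, so $f(p-s)=m$, contradicting the choice of $p$. So $g_\varepsilon$ is convex on every segment missing $0$. A nondegenerate segment $[z,z']$ containing $0$ is the limit of the segments $[z+sp,z'+sp]$, $s\to0$, where $p$ is not parallel to it (the space has dimension at least $2$); these miss $0$, and continuity gives convexity on $[z,z']$. Thus $g_\varepsilon$ is the gauge of the convex body $K_\varepsilon$.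

**Step 3: $K_\varepsilon\to K_1$.** Since $g_\varepsilon\le g_1$, $K_1\subset K_\varepsilon$. In a direction where the two bodies differ the radius grows by
$$\rho(v)-a=\frac{a^2\varepsilon v}{1-a\varepsilon v}\le2a^2\varepsilon v\le2a^2\varepsilon M. \tag{6}$$
So the distance of $K_\varepsilon$ and $K_1$ is at most $2a^2\varepsilon M$.

**Step 4: critical points give double normals.** Near $y\in-P$, $g_\varepsilon(z)=|z|/a$, so $\nabla g_\varepsilon(y)=-u_0/a$. Near $x$, $g_\varepsilon(z)=|z|\big(\frac1a-\varepsilon\varphi(t(z))\big)$. By the chain rule $\nabla(\varphi\circ t)(x)=0$, so only $|z|$ contributes and $\nabla g_\varepsilon(x)=u_0/\rho(\varphi(t_0))$. Also $g_\varepsilon(x)=g_\varepsilon(y)=1$. For $z\in K_\varepsilon$ and $p\in\{x,y\}$, convexity gives $1\ge g_\varepsilon(z)\ge1+\langle\nabla g_\varepsilon(p),z-p\rangle$. With $p=x$ this is $\langle z,u_0\rangle\le\rho(\varphi(t_0))$, and with $p=y$ it is $\langle z,u_0\rangle\ge-a$. This is the slab (1), so $xy$ is a double normal, of length $a+\rho(\varphi(t_0))$.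

**Step 5: strict maxima give strict local maxima of the distance.** For $x'\in K_\varepsilon$ near $x$ we have $x'\in P$, $t(x')$ is near $t_0$, and since $\rho$ is increasing,
$$|x'|\le\rho(\varphi(t(x')))\le\rho(\varphi(t_0))=|x| .$$
Equality $|x'|=|x|$ forces $\varphi(t(x'))=\varphi(t_0)$, so $t(x')=t_0$ and $x'=x$. For $y'\in K_\varepsilon$ near $y$, $|y'|\le a$. Hence $|x'-y'|\le|x'|+|y'|\le|x|+a=|x-y|$. Equality forces $x'=x$, $|y'|=a$ and $y'$ opposite to $x$, that is $y'=y$. $\square$

Two remarks will be used several times. First, $\rho'(v)=\varepsilon\rho(v)^2$, and for $0\le\varepsilon v\le\frac1{2a}$ we have $a\le\rho\le2a$. So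
$$v\mapsto a+\rho(v)\ \text{ has derivative in }\ [\varepsilon a^2,\,4\varepsilon a^2]\ \text{ there,} \tag{7}$$
and is bi-Lipschitz. Second, if $K_1$ is the unit ball, $\partial K_\varepsilon$ is $C^2$: $g_\varepsilon$ is $C^2$ on $P$ and equals $|z|$ on $O$, so it is $C^2$ off $0$, and its gradient does not vanish since $\langle\nabla g_\varepsilon(z),z\rangle=g_\varepsilon(z)>0$ by homogeneity.

**First trial.** Let $K_1$ be the unit ball and let $\varphi$ have $N$ disjoint plateaus, with constant values $v_1,\dots,v_N$. By Lemma 1, $1+\rho(v_1),\dots,1+\rho(v_N)$ are lengths of double normals. The number $N$ is arbitrary, but a finite set of values has dimension $0$. We need plateaus carrying smaller plateaus, without end. The price is visible in Step 1: a bump of height $\eta$ on a cube of side $s$ has second derivatives of order $\eta/s^2$, and these must stay bounded, or $G$ is no longer convex. So plateaus of side about $r^n$ can have heights of order $q^n$ only if $q\le r^2$, and if $2^d$ of them are to fit inside each previous one, $r\le\frac12$. This is the budget of Section 4 again.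

## 6. A $C^2$ function with a Cantor set of critical values

**The cubes.** Let $0<q<\frac14$ and $q\le2^{-d}$. Choose $r\in(\sqrt q,\frac12)$ and $\lambda>0$ with $r(1+\lambda)<\frac12$. Put
$$Q=[-\tfrac12,\tfrac12]^d,\qquad Q^+=(1+\lambda)Q,\qquad S_i(t)=rt+\tfrac i4\quad(i\in\{-1,1\}^d).$$
The cube $S_i(Q^+)$ has center $i/4$ and half-side $\frac{r(1+\lambda)}2<\frac14$. Therefore the $2^d$ cubes $S_i(Q^+)$ are pairwise disjoint and contained in $\operatorname{int}Q$. For a word $w=w_1\dots w_n$ put $S_w=S_{w_1}\circ\dots\circ S_{w_n}$. Then $S_{wi}(Q^+)\subset S_w(Q)$. Also, the cubes $S_w(Q^+)$ with $|w|=n$ are pairwise disjoint: if two words first differ at index $k$ after the common prefix $v$, their cubes lie in $S_v(S_i(Q^+))$ and $S_v(S_j(Q^+))$ with $i\ne j$.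

**The function.** Let $\theta\in C^\infty_c(\operatorname{int}Q^+)$ with $0\le\theta\le1$ and $\theta=1$ on $Q$. Let $i\mapsto b_i$ be a bijection from $\{-1,1\}^d$ to $\{\frac j{2^d-1}:0\le j\le2^d-1\}$. Define
$$\varphi_n=\sum_{|w|=n}q^n\,b_{w_n}\,\theta\circ S_w^{-1},\qquad\Phi_q=\sum_{n\ge1}\varphi_n. \tag{8}$$
On the cube of the word $w$ the function $\varphi_n$ makes a plateau of height $q^n$ times the digit of the last letter.

**Step 1: $\Phi_q$ is $C^2$.** The summands of $\varphi_n$ have disjoint supports, and $S_w^{-1}$ scales by $r^{-n}$, so
$$\|D^k\varphi_n\|_\infty\le q^nr^{-kn}\|D^k\theta\|_\infty,\qquad k=0,1,2. \tag{9}$$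
As $q<r^2$, these are summable for $k=0,1,2$. Thus the series converges in $C^2$ and $\Phi_q\in C^2$, $\Phi_q\ge0$, and its support lies in $\bigcup_iS_i(Q^+)\subset Q$.

**Step 2: its critical values.** Let $|w|=n$ and $k\le n$. On $S_w(Q)\subset S_{w_1\dots w_k}(Q)$ the summand of $\varphi_k$ belonging to $w_1\dots w_k$ equals $q^kb_{w_k}$, and the other summands vanish by disjointness. So $\varphi_k\equiv q^kb_{w_k}$ on $S_{w_1\dots w_k}(Q)$. Moreover $\nabla\varphi_k=0$ on this cube: this is clear in the interior, and the cube is the closure of its interior. Now let $w$ be an infinite word. The nested cubes $S_{w_1\dots w_n}(Q)$ shrink to a point $t_w$, which lies in all of them. Hence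
$$\nabla\Phi_q(t_w)=0,\qquad\Phi_q(t_w)=\sum_{n\ge1}q^nb_{w_n}. \tag{10}$$
So the values of $\Phi_q$ at the critical points $t_w$ form the set
$$T_q=\Big\{\sum_{n\ge1}q^nb_{w_n}:\ w\text{ an infinite word}\Big\}.$$

*By hand.* For $d=2$, $q=\frac15$, one may take $r=0.46$ (then $r^2=0.2116>q$) and $\lambda=0.05$. The digits are $0,\frac13,\frac23,1$. Since $\sum_{n\ge2}5^{-n}=\frac1{20}$, the values with first digit $0$ lie in $[0,\frac1{20}]$, those with first digit $\frac13$ in $[\frac1{15},\frac1{15}+\frac1{20}]$, and so on. There is a gap of $\frac1{15}-\frac1{20}=\frac1{60}$, so the first digit can be read off from the value. The next lemma says this at all levels.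

**Lemma 2.**

(a) If $2^dq<1$, let $\gamma=\frac1{2^d-1}-\frac q{1-q}>0$. Values belonging to words (infinite, or finite of equal length $n$ with the sum truncated at $n$) that first differ at index $k$ differ by at least $\gamma q^k$. Moreover $\dim_HT_q\ge s(q):=\frac{d\log2}{\log(1/q)}$.

(b) If $q=2^{-d}$ (so $d\ge3$), then $T_q$ is the interval $[0,\frac1{2^d-1}]$.

**Proof of (a).** First, $\gamma>0$ means $1-q>q(2^d-1)$, that is $2^dq<1$. At index $k$ the digits differ by at least $\frac1{2^d-1}$, and at later indices by at most $1$. So the values differ by at least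
$$\frac{q^k}{2^d-1}-\sum_{j>k}q^j=\frac{q^k}{2^d-1}-\frac{q^{k+1}}{1-q}=\gamma q^k .$$

For the dimension, give each letter probability $2^{-d}$ independently, and let $\mu$ be the image on $T_q$ of this measure on infinite words under the continuous map $w\mapsto\sum q^nb_{w_n}$. If $\operatorname{diam}B<\gamma q^n$, then two words with values in $B$ cannot first differ at an index $k\le n$, so all of them share one prefix of length $n$, and
$$\mu(B)\le2^{-dn}=q^{ns(q)} .$$
Sets with one point have measure $0$, by letting $n\to\infty$. For $0<\operatorname{diam}B<\gamma$ choose $n\ge0$ with $\gamma q^{n+1}\le\operatorname{diam}B<\gamma q^n$. Then $q^n\le\operatorname{diam}B/(\gamma q)$ and $\mu(B)\le\big(\operatorname{diam}B/(\gamma q)\big)^{s(q)}$. The mass distribution principle gives $\mathcal H^{s(q)}(T_q)>0$.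

**Proof of (b).** Here $T_q=\frac1{2^d-1}\big\{\sum_{n\ge1}2^{-dn}j_n: 0\le j_n\le2^d-1\big\}$. The set in braces consists of all numbers with a base-$2^d$ expansion after the point, which is $[0,1]$. The standing condition $q<\frac14$ requires $d\ge3$. $\square$

## 7. The counterexample in $\mathbb R^3$: proof of Theorem A

Let $d=2$, $q=\frac15$, let $K_1$ be the unit ball of $\mathbb R^3$, $a=\omega=1$, and $\varphi=\Phi_{1/5}$. The conditions $q<\frac14$ and $2^dq=\frac45<1$ hold, and $\operatorname{supp}\varphi\subset Q\subset\{|t|\le\frac{\sqrt2}2\}\subset\{|t|<1\}$. For small $\varepsilon>0$ the body $K_\varepsilon$ of (5) is convex. By (10) and Lemma 1(1), every $v\in T_{1/5}$ gives a double normal of length $1+\rho(v)$, so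
$$\mathrm{sp}(K_\varepsilon)\supset\{1+\rho(v):v\in T_{1/5}\}.$$
By (7) the right side is a bi-Lipschitz image of $T_{1/5}$. By Lemma 2(a),
$$\dim_P\mathrm{sp}(K_\varepsilon)\ge\dim_H\mathrm{sp}(K_\varepsilon)\ge\frac{2\log2}{\log5}=\frac{\log4}{\log5}>0.86>\frac34 .$$
The boundary of $K_\varepsilon$ is $C^2$ by the second remark after Lemma 1, and $K_\varepsilon\to K_1$ as $\varepsilon\to0$. This proves Theorem A, and the conjecture is false. $\blacksquare$

## 8. The maximum over all bodies: proof of Theorem B

The upper bound $\dim_H\mathrm{sp}(K)\le\dim_P\mathrm{sp}(K)\le s_d$ was proved in Section 4. It remains to attain it and to prove the statements about Lebesgue measure. Throughout the two steps on attainment, $K_1$ is the unit ball and $a=\omega=1$; the bodies $K_\varepsilon$ then have $C^2$ boundary and tend to the ball.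

**Step 1: attainment and an interval for $d\ge3$.** Take $q=2^{-d}<\frac14$ and $\varphi(t)=\Phi_q(t/\sigma)$ with $\sigma>0$ and $\sigma\sqrt d<1$. The scaling only serves to fit the support, which lies in $\sigma Q\subset\{|t|\le\frac{\sigma\sqrt d}2\}$. The points $\sigma t_w$ are critical with the same values as before. By Lemmas 1(1) and 2(b), $\mathrm{sp}(K_\varepsilon)$ contains the image of $[0,\frac1{2^d-1}]$ under the continuous increasing map $1+\rho$, which is an interval. So $\dim_H\mathrm{sp}(K_\varepsilon)=1=s_d$.

**Step 2: attainment for $d\in\{1,2\}$.** Here $s_d=\frac d2$ is the limit of $s(q)$ as $q\uparrow\frac14$, but $q=\frac14$ itself is not allowed: there is no $r$ with $\sqrt q<r<\frac12$. So we put infinitely many functions $\Phi_{q_j}$ side by side in one patch. Take $q_j\uparrow\frac14$ with $q_j<\frac14$; then $2^dq_j<1$. Take pairwise disjoint balls $B(p_j,\sigma_j)\subset\{|t|<\frac12\}$ and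
$$\varphi(t)=\sum_jc_j\,\Phi_{q_j}\!\Big(\frac{\sqrt d\,(t-p_j)}{\sigma_j}\Big),$$
with $c_j>0$ so small that the $j$-th summand has $C^2$-norm at most $2^{-j}$. Since $Q\subset\{|t|\le\frac{\sqrt d}2\}$, the $j$-th summand is supported in $\overline B(p_j,\sigma_j/2)$. The series converges in $C^2$, so $\varphi\in C^2_c(\{|t|<1\})$ and $\varphi\ge0$. In the open ball $B(p_j,\sigma_j)$ all other summands vanish. Thus the points $p_j+\sigma_jt_w/\sqrt d$, with $t_w$ belonging to $\Phi_{q_j}$, are critical points of $\varphi$, and the values there form $c_jT_{q_j}$. By Lemma 1(1) and (7), for one fixed small $\varepsilon$, $\mathrm{sp}(K_\varepsilon)$ contains a bi-Lipschitz image of $c_jT_{q_j}$ for every $j$. Hence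
$$\dim_H\mathrm{sp}(K_\varepsilon)\ge\sup_js(q_j)=\frac{d\log2}{\log4}=\frac d2=s_d .$$

**Step 3: reduction of nullness to the plane ($d=2$).** The construction for $d=2$ has values of $q$ strictly below $\frac14$ and never produces an interval. This step and the next show that no construction can. Let $K\subset\mathbb R^3$ be any convex body. The sphere $S^2$ is covered by the six sets $\{u:\pm u_j\ge\frac1{\sqrt3}\}$, $j=1,2,3$. On such a set, let $p$ be the vector of the other two coordinates. Then $|p|^2\le\frac23$ and $u_j=\pm\sqrt{1-|p|^2}$, a function of $p$ on the convex disc $|p|^2\le\frac23$ with gradient of norm $\frac{|p|}{\sqrt{1-|p|^2}}\le\sqrt2$. So $|p-p'|\le|u-u'|\le\sqrt3\,|p-p'|$. By Proposition 1 the part of $A$ in each of the six sets corresponds to a compact set $B\subset\mathbb R^2$, and the length becomes a function $f$ on $B$ with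
$$|f(p)-f(p')|\le C'|p-p'|^2\qquad(p,p'\in B),\quad C'=3C. \tag{11}$$
It suffices to show that (11) implies that $f(B)$ is Lebesgue-null.

**Step 4: nullness in the plane.** Covering $B$ directly with (11) gives only that $f(B)$ has finite measure. The gain comes from going from one point of $B$ to another in $m$ short steps inside $B$: since (11) is quadratic, $m$ steps of length $1/m$ cost $1/m$ and not $1$. This needs points of $B$ near the segment, and density points have them.

Let $B'$ be the set of Lebesgue density points of $B$ that lie in $B$. By Lebesgue's density theorem $B\setminus B'$ has measure zero. So it can be covered by sets of diameters $\delta_i$ with $\sum\delta_i^2$ as small as we like (cover by squares of small total area). By (11) their intersections with $B$ have images of diameter at most $C'\delta_i^2$. So $f(B\setminus B')$ is null.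

Fix an integer $m\ge2$. For $x\in B'$ there is $h_x\in(0,1)$ such that $|B(x,h)\setminus B|<\pi h^2/m^2$ for all $0<h<h_x$, where $|\cdot|$ of a set denotes area. Let $0<h<h_x$ and let $y\in B$ with $|y-x|\le\frac h2$. Let $x=z_0,z_1,\dots,z_m=y$ be equally spaced on the segment. The open ball $B(z_j,\frac hm)$ lies in $B(x,h)$ because $\frac h2+\frac hm\le h$. Its area is $\pi h^2/m^2$, more than the area of $B(x,h)\setminus B$, so it contains a point $a_j\in B$. Take $a_0=x$ and $a_m=y$. Then $|a_{j+1}-a_j|\le\frac{2h}m+\frac h{2m}\le\frac{3h}m$, and
$$|f(x)-f(y)|\le\sum_{j<m}|f(a_{j+1})-f(a_j)|\le m\,C'\,\frac{9h^2}{m^2}=\frac{9C'h^2}m .$$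
Hence
$$\operatorname{diam}f\big(B\cap\overline B(x,\tfrac h2)\big)\le\frac{18C'h^2}m\qquad(x\in B',\ 0<h<h_x). \tag{12}$$

Now sum up. Consider the closed balls $\overline B(x,\frac h{10})$ with $x\in B'$, $0<h<h_x$. By the $5r$-covering lemma, there are countably many pairwise disjoint balls $\overline B(x_i,\frac{h_i}{10})$ among them such that the balls $\overline B(x_i,\frac{h_i}2)$ cover $B'$. The disjoint balls lie in the neighborhood of $B$ of radius $1$, so $\sum_i\pi\frac{h_i^2}{100}$ is at most its area, and $\sum h_i^2\le c$ with $c$ depending only on $B$. By (12), $f(B')$ has outer measure at most $18C'c/m$. Let $m\to\infty$: $f(B')$ is null. So $f(B)$ is null, and $\mathrm{sp}(K)$, a union of six such sets, is null. $\blacksquare$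

## 9. Most bodies: proof of Theorem C

**What fails if we use the same bodies.** For most bodies we need richness that survives small changes of $K$. The critical points $t_w$ of $\Phi_q$ come with no such guarantee. A degenerate critical value can disappear under a small change: $t^3$ on $\mathbb R$ has the critical value $0$, and $t^3+\eta t$ with $\eta>0$ has no critical point. What does survive is a strict local maximum. So we stop the construction at a finite level $n$ and put a small peak on each of the $2^{dn}$ plateaus. A finite level gives only finitely many lengths, but these are well separated and stable. Baire category lets $n$ go to infinity.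

**Lemma 3 (stability).** Let $K\in\mathcal K$ and $x\ne y$ in $K$ be such that, for some $\delta>0$, $|x'-y'|<|x-y|$ for all $(x',y')\in K^2\setminus\{(x,y)\}$ with $|x'-x|,|y'-y|\le\delta$. Then for every $\eta>0$ all bodies in some neighborhood of $K$ have a double normal whose length differs from $|x-y|$ by less than $\eta$.

**Proof.** Otherwise there are $K_n\to K$ without such double normals. Since $x,y$ are limits of points of $K_n$, for large $n$ the set $K_n^2\cap(\overline B(x,\delta)\times\overline B(y,\delta))$ is non-empty; let $(x_n,y_n)$ maximize $|x'-y'|$ on it. A limit point $(x^*,y^*)$ of this sequence lies in $K^2$, in the same product of balls, and satisfies $|x^*-y^*|\ge|x-y|$. By hypothesis it is $(x,y)$. By compactness $(x_n,y_n)\to(x,y)$. So for large $n$ the constraint by the balls is not active, $(x_n,y_n)$ is a local maximum of the distance on $K_n\times K_n$, and $x_n\ne y_n$.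

If some $z\in K_n$ had $\langle z-x_n,x_n-y_n\rangle>0$, then $|x_n+s(z-x_n)-y_n|^2$ would have derivative $2\langle z-x_n,x_n-y_n\rangle>0$ at $s=0$, and moving $x_n$ slightly toward $z$, inside $K_n$, would increase the distance. So $\langle z-x_n,x_n-y_n\rangle\le0$ on $K_n$, and in the same way $\langle z-y_n,y_n-x_n\rangle\le0$. This is (1): $x_ny_n$ is a double normal of $K_n$. Its length tends to $|x-y|$, a contradiction. $\square$

**The sets for the category argument.** For an open interval $I\subset(0,\infty)$ with rational endpoints and $m\in\mathbb N$, $m\ge1$, let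
$$F_I=\{K\in\mathcal K:\mathrm{sp}(K)\cap I\ne\emptyset\},$$
and let $G_{I,m}$ be the interior of the set of all $K$ for which there is $\kappa\in(0,\frac1m)$ such that $\mathrm{sp}(K)\cap I$ contains at least $\kappa^{-(s_d-1/m)}$ points with mutual distances at least $\kappa$.

**Proposition 2.** $F_I\subset\overline{G_{I,m}}$.

Let $K_0\in F_I$ have a double normal $xy$ of length $\ell\in I$. We have to find elements of $G_{I,m}$ arbitrarily close to $K_0$.

**Step 1: install opposite spherical patches on $K_0$.** Lemma 1 needs (4), and $K_0$ is arbitrary; the double normal $xy$ shows where the patches can go. Put $a_0=\ell/2$, $e=(x-y)/\ell$, and place the origin at the midpoint of $xy$, so $x=a_0e=-y$. By (1), $K_0\subset\{|\langle z,e\rangle|\le a_0\}$. For $0<\sigma'<\tau$ put $a=a_0+\tau$ and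
$$C_\pm=\{|z|\le a,\ \pm\langle z,e\rangle\ge a-\sigma'\},\qquad K_1=\operatorname{conv}(K_0\cup C_+\cup C_-).$$
For $z\in C_\pm$ we have $|z\mp ae|^2=|z|^2\mp2a\langle z,e\rangle+a^2\le2a\sigma'$, and $\pm ae$ is at distance $\tau$ from $\pm a_0e\in K_0$. So $K_1$ is within $\tau+\sqrt{2a\sigma'}$ of $K_0$. As $C_-=-C_+$ has interior points, $0\in\operatorname{int}K_1$.

We check (4). Let $R=\max_{K_0}|z|$, which is at least $a_0>0$. Let $u$ be a unit vector with $|u-e|<\tau/R$ and $\langle u,e\rangle\ge1-\sigma'/a$. Then $\pm au\in C_\pm\subset K_1$. On $K_0$, $\langle z,\pm u\rangle\le a_0+R|u-e|<a$, and on $C_+\cup C_-$, $\langle z,\pm u\rangle\le|z|\le a$. So $\langle z,\pm u\rangle\le a$ on $K_1$, and $s(\pm u)\in K_1$ only for $s\le a$. Hence $g_1(\pm u)=\frac1a$. The vectors $\frac{e+t}{|e+t|}$ satisfy both conditions on $u$ if $|t|$ is small, so (4) holds for some $\omega\in(0,1]$.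

**Step 2: peaks on the plateaus of level $n$.** Choose $q<\frac14$ with $2^dq<1$ and $s(q)>s_d-\frac1m$. This is possible since, as $q\uparrow\min(\frac14,2^{-d})$, $s(q)\to\frac{d\log2}{\log\max(4,2^d)}=s_d$. With $r,\lambda,\theta,b_i,\varphi_k$ from Section 6, let $\chi\in C_c^\infty(\operatorname{int}Q)$ with $0\le\chi\le1$ and $\chi=1$ only at $0$, and put
$$\Phi^{(n)}=\sum_{k\le n}\varphi_k+r^{2n}\sum_{|w|=n}\chi\circ S_w^{-1},\qquad\varphi^{(n)}(t)=\Phi^{(n)}(t/\sigma),\quad\sigma>0,\ \sigma\sqrt d<\omega .$$
The factor $r^{2n}$ is the largest order that keeps the peaks bounded in $C^2$: their $k$-th derivatives, $k\le2$, are at most $r^{2n-kn}\|D^k\chi\|_\infty\le\|D^k\chi\|_\infty$, the supports being disjoint. Together with (9) this bounds the $C^2$-norms of the functions $\varphi^{(n)}\in C^2_c(\{|t|<\omega\})$ by some $M$ independent of $n$.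

On $S_w(Q)$ with $|w|=n$, Step 2 of Section 6 gives
$$\Phi^{(n)}=\sum_{k\le n}q^kb_{w_k}+r^{2n}\,\chi\circ S_w^{-1},$$
so $S_w(0)$, an interior point of $S_w(Q)$, is a strict local maximum, and $\sigma S_w(0)$ is one for $\varphi^{(n)}$. The values there are $V_w=\sum_{k\le n}q^kb_{w_k}+r^{2n}$. All carry the same term $r^{2n}$, so by Lemma 2(a), since distinct words of length $n$ first differ at some $k\le n$, the $2^{dn}$ values $V_w$ are mutually separated by at least $\gamma q^n$.

**Step 3: the bodies $K_{\varepsilon,n}$ and their neighbors.** By Lemma 1, with the common bound $M$, we can fix one $\varepsilon>0$ so small that for all $n$ the body $K_{\varepsilon,n}$ built from $K_1$ and $\varphi^{(n)}$ is convex, and as close to $K_1$ as we like. By Lemma 1(2) it has $2^{dn}$ pairs as in Lemma 3, of lengths $a+\rho(V_w)$. By (7) these are mutually separated by at least $\varepsilon a^2\gamma q^n$. By (6) they lie in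
$$[\,2a,\ 2a+2a^2\varepsilon M\,]=[\,\ell+2\tau,\ \ell+2\tau+2a^2\varepsilon M\,],$$
which is a fixed compact subset of $I$ if $\tau$ and then $\varepsilon$ were chosen small. Apply Lemma 3 to each of these finitely many pairs, with $\eta\le\frac14\varepsilon a^2\gamma q^n$ and $\eta$ smaller than the distance of this compact set to the complement of $I$. Every body near $K_{\varepsilon,n}$ then has at least $2^{dn}$ double normal lengths in $I$ with mutual distances at least
$$\kappa_n=\tfrac12\varepsilon a^2\gamma q^n .$$
Since $\varepsilon,a,\gamma$ do not depend on $n$,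
$$\frac{\log2^{dn}}{\log(1/\kappa_n)}\longrightarrow\frac{d\log2}{\log(1/q)}=s(q)>s_d-\frac1m .$$
So for large $n$ we have $\kappa_n<\frac1m$ and $2^{dn}\ge\kappa_n^{-(s_d-1/m)}$. Thus a whole neighborhood of $K_{\varepsilon,n}$ has the defining property, and $K_{\varepsilon,n}\in G_{I,m}$. As $\tau,\sigma',\varepsilon$ can be taken arbitrarily small, $K_0\in\overline{G_{I,m}}$. $\square$

**Step 4: from Proposition 2 to box dimension for most $K$.** We have $F_I\setminus G_{I,m}\subset\overline{G_{I,m}}\setminus G_{I,m}$. The right side is closed with empty interior, since $G_{I,m}$ is open and any non-empty open subset of $\overline{G_{I,m}}$ meets $G_{I,m}$. So $F_I\setminus G_{I,m}$ is nowhere dense. There are countably many pairs $(I,m)$, hence most $K$ lie in none of these sets. Let $K$ be such a body and suppose $\mathrm{sp}(K)\cap I\ne\emptyset$. Then $K\in G_{I,m}$ for all $m$: there are $\kappa_m<\frac1m$ and at least $\kappa_m^{-(s_d-1/m)}$ points of $\mathrm{sp}(K)\cap I$ at mutual distances at least $\kappa_m$ (these $\kappa_m$ are new, not those of Step 3). A set of diameter at most $\frac{\kappa_m}2$ contains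 at most one of them, so
$$\overline{\dim}_B(\mathrm{sp}(K)\cap I)\ge\limsup_{m\to\infty}\frac{(s_d-\frac1m)\log(1/\kappa_m)}{\log(2/\kappa_m)}=s_d. \tag{13}$$

**Step 5: from box dimension to packing dimension.** A large box dimension alone says nothing about packing dimension, as the example $\{0\}\cup\{1/n\}$ shows. The point is that (13) holds in every interval that meets $\mathrm{sp}(K)$. Let $\mathrm{sp}(K)\subset\bigcup_iF_i$ with bounded $F_i$. The set $\mathrm{sp}(K)$ is non-empty and compact, and is covered by the countably many closed sets $\overline{F_i}$. By Baire's theorem some $\overline{F_i}\cap\mathrm{sp}(K)$ has non-empty interior relative to $\mathrm{sp}(K)$. So there is an open interval $I\subset(0,\infty)$ with rational endpoints such that $\emptyset\ne\mathrm{sp}(K)\cap I\subset\overline{F_i}$ (lengths are positive, and the interval can be shrunk around a point of $\mathrm{sp}(K)$). By (13),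
$$\overline{\dim}_BF_i=\overline{\dim}_B\overline{F_i}\ge\overline{\dim}_B(\mathrm{sp}(K)\cap I)\ge s_d .$$
As the covering was arbitrary, $\dim_P\mathrm{sp}(K)\ge s_d$. The opposite inequality holds for every $K$ by Section 4. $\blacksquare$
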